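
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The level of a modular abelian variety\\ with odd geometric congruence number}


\begin{abstract}
Let $A$ be the optimal quotient of $J_0(N)$ attached to a newform of weight $2$ and level $N$, and suppose that its geometric congruence number (for an elliptic curve: its modular degree) is odd. We prove a conjecture of Yazdani: $N$ is a prime power, a product of two primes, or of the form $2^ap^b$ with $a\in\{2,3\}$, $b\ge1$ and $p$ an odd prime. More precisely, if $N$ is not a prime power, then $A$ is an elliptic curve and $N$ is $\ell_1\ell_2$, $4p^b$ or $8p$. Further restrictions leave $24$, $36$, $4p$ with $p\equiv1\pmod 4$, $2q$ with $q\equiv7\pmod8$, and certain odd products $pq$. The proof studies how automorphisms of $X_0(N)$ act on the fibers of a modular parametrization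 of odd degree.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $N\ge1$, let $X=X_0(N)$, and let $J=J_0(N)$ be its Jacobian over $\mathbb Q$. Let $f$ be a newform of weight $2$ on $\Gamma_0(N)$ and let $I_f$ be its annihilator in the Hecke algebra $\mathbb T\subset\operatorname{End}(J)$. The quotient
\[
\pi:J\longrightarrow A=A_f=J/I_fJ
\]
is simple over $\mathbb Q$ and \emph{optimal}: the kernel $B=\ker\pi$ is connected, so it is an abelian subvariety of $J$. We call $A$ a \emph{simple modular abelian variety} of level $N$; in this setting the conductor of $A$ means the level $N$. Since $B$ is connected, the dual map $\pi^\vee:A^\vee\to J$ is injective, and we regard $A^\vee$ as an abelian subvariety of $J$.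

The subvarieties $A^\vee$ and $B$ generate $J$ and meet in a finite group. The \emph{geometric congruence number} of $A$ is the exponent of $A^\vee\cap B$; it measures how far $J$ is from being the product $A^\vee\times B$. It is the modular exponent of Agashe, Ribet and Stein. If $A=E$ is an elliptic curve and $\varphi:X\to E$ is the optimal parametrization, it equals the modular degree $\deg\varphi$ (see Section~\ref{sec:reduction}). On the side of modular forms, let $S_f(\mathbb Z)$ be the saturated $\mathbb Z$-span of the Galois conjugates of $f$ in $S_2(\Gamma_0(N),\mathbb Z)$, and let $S_f^\perp(\mathbb Z)$ be the group of integral cusp forms orthogonal to these conjugates under the Petersson product. The \emph{algebraic congruence number} of $A$ is the exponent of $S_2(\Gamma_0(N),\mathbb Z)/(S_f(\mathbb Z)+S_f^\perp(\mathbb Z))$. A prime $\ell$ divides it exactly when some form in $S_f(\mathbb Z)$ that is not divisible by $\ell$ is congruent modulo $\ell$ to a form in $S_f^\perp(\mathbb Z)$. The two numbers are related by a theorem of Agashe, Ribet and Stein,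 quoted in \cite{Y}:
\begin{equation}\label{eq:ARS}
\begin{minipage}{0.82\textwidth}
if $\ell$ is a prime with $\ell^2\nmid N$, then the $\ell$-adic valuations of the geometric and the algebraic congruence numbers of $A$ agree.
\end{minipage}
\end{equation}

When is the geometric congruence number odd? There is a reason to expect that this forces $N$ to have few prime factors. Suppose that $A=E$ is an elliptic curve and let $r$ be the number of primes dividing $N$. The Atkin--Lehner involutions form a group $W\cong(\mathbb Z/2)^r$ of automorphisms of $X$, and for $w\in W$ we have $\varphi\circ w=\pm\varphi+P_w$ with a constant $P_w\in E(\mathbb Q)$. The elements with the sign $+$ form a subgroup $W^+$ of order at least $2^{r-1}$, and $w\mapsto P_w$ is a homomorphism on $W^+$. If $\deg\varphi$ is odd, then for $1\ne w\in W^+$ the map $\varphi$ cannot factor through the degree $2$ quotient $X\to X/w$, so $P_w\ne0$; as $w$ is an involution, $P_w$ has order $2$. So $W^+$ embeds into the group of points of $E$ killed by $2$, which has order $4$, and $r\le3$ at once. The following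 conjecture says that much more is true.

\begin{conjecture}[Yazdani \cite{Y}]\label{conj}
If $A$ is a simple modular abelian variety with odd geometric congruence number, then its conductor is a power of a prime, or a product of two primes, or $2^ap^b$ with $a=2$ or $3$, $b\ge1$, and $p$ an odd prime.
\end{conjecture}

For comparison, \cite{Y} records two statements about the algebraic congruence number: if $N$ is square-free and $A$ is a new simple modular abelian variety with odd algebraic congruence number, then $N$ is a prime or a product of two primes; and if $A$ is absolutely simple with odd algebraic congruence number, then $N\in\{2^\alpha,p^\alpha,2p,4M,pq\}$ for some odd primes $p,q$ and positive integers $\alpha,M$. We shall not use them. Of the quoted results only \eqref{eq:ARS} is used, and only for odd $N$ (Lemma~\ref{lem:twist}).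

\subsection{Results}

\begin{theorem}\label{thm:A}
Suppose that $A$ has odd geometric congruence number and that the number $r$ of distinct primes dividing $N$ is at least $2$. Then $r=2$, $A$ is an elliptic curve, and one of the following holds:
\begin{enumerate}
\item[\textup{(i)}] $N=\ell_1\ell_2$ with primes $\ell_1\neq\ell_2$;
\item[\textup{(ii)}] $N=4p^b$ with $p$ an odd prime and $b\ge1$;
\item[\textup{(iii)}] $N=8p$ with $p$ an odd prime.
\end{enumerate}
\end{theorem}

If $r=1$ then $N$ is a prime power, and for $N=1$ there is no newform. Therefore: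

\begin{corollary}
Conjecture~\ref{conj} is true.
\end{corollary}

The same methods give more precise information.

\begin{theorem}\label{thm:B}
In the situation of Theorem~\ref{thm:A} the elliptic curve $E=A$ satisfies $E(\mathbb Q)[2]\ne0$, and one of the following holds:
\begin{enumerate}
\item[\textup{(i)}] $N=24$ or $N=36$;
\item[\textup{(ii)}] $N=4p$ with $p\equiv1\pmod4$ prime;
\item[\textup{(iii)}] $N=2q$ with $q\equiv7\pmod8$ prime;
\item[\textup{(iv)}] $N=pq$ is odd and, for a suitable ordering of the primes $p,q$, $\left(\frac{-p}{q}\right)=-1$ and $\left(\frac{-q}{p}\right)=1$; in particular $p$ and $q$ are not both $\equiv1\pmod4$.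
\end{enumerate}
If $N=p^k$ with $p$ an odd prime, $k\ge2$, and $A$ (of any dimension) has odd geometric congruence number, then $f\otimes\left(\frac{\cdot}{p}\right)$ is a Galois conjugate of $f$. The levels $14$, $15$, $20$, $21$, $24$, $36$ occur.
\end{theorem}

\subsection{Standard facts used throughout}

Let $f=\sum a_nq^n$ be a newform of level $N$. For a prime $q\mid N$ we have $f|U_q=a_qf$, with $a_q=0$ if $q^2\mid N$ and $a_q=\pm1$ if $q\,\|\,N$. For $\ell\nmid N$ the operator $T_\ell$ is self-adjoint for the Petersson product. \emph{Multiplicity one}: a form in $S_2(\Gamma_0(N))$ that has the same $T_\ell$-eigenvalues as $f$ for all $\ell\nmid N$ is a multiple of $f$. If $A=E$ is an elliptic curve, then $N$ is the conductor of $E$ in the usual sense; in particular $E$ has multiplicative reduction exactly at the primes $q\,\|\,N$.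

We write $Q\,\|\,N$ if $Q\mid N$ and $\gcd(Q,N/Q)=1$. A matrix in $GL_2^+(\mathbb Q)$ acts on $\mathfrak H\cup\mathbb P^1(\mathbb Q)$ and on weight $2$ forms, the latter by pulling back $f\,d\tau$.

\section{The idea at levels 30 and 105}\label{sec:idea}

Two mechanisms carry the proof. Each is already visible at a single level. Let $E$ be an elliptic curve quotient with optimal parametrization $\varphi:X_0(N)\to E$, $\varphi(\infty)=0$, and suppose that $m=\deg\varphi$ is odd.

If an involution $w\ne1$ has sign $+$, then $\varphi\circ w=\varphi+P_w$ where $P_w=\varphi(w\infty)$ has order exactly $2$, by the argument of the introduction. In particular $w$ has no fixed point, since at a fixed point $x$ we would have $\varphi(x)=\varphi(x)+P_w$. As $w_N:\tau\mapsto-1/(N\tau)$ fixes $i/\sqrt N$, its sign is $-$. So the group $W^+$ of elements of sign $+$ has index $2$ in $W$.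

\medskip
\noindent\textbf{Translations: level 30.} Here $W^+$ has order $4$ in $W\cong(\mathbb Z/2)^3$, so it meets $\{1,w_3,w_5,w_{15}\}$ nontrivially. Let $w_Q$ be in the intersection, $Q\in\{3,5,15\}$, and put $v=30/Q$, which is even. The cusp $w_Q\infty$ is $1/v$, so $P=\varphi(1/v)$ has order $2$. Integrating $f|U_2=a_2f$ gives
\[
\varphi\left(\tfrac{\tau}{2}\right)+\varphi\left(\tfrac{\tau+1}2\right)=a_2\varphi(\tau),\qquad a_2=\pm1 .
\]
Take $\tau=1/v$. The fractions $\frac1{2v}$ and $\frac{1+v}{2v}$ are in lowest terms because $v$ is even, and $\gcd(2v,30)=v$. At a square-free level a cusp $u/c$ in lowest terms is determined by $\gcd(c,N)$, so both are the cusp $1/v$. Hence $2P=\pm P$ and $P=0$, a contradiction. Level $30$ is impossible.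

\medskip
\noindent\textbf{Reflections: level 105.} For $N=105=3\cdot5\cdot7$ the previous argument gives nothing: for odd $q$ the relation $qP=\pm P$ holds for every $P$ of order $2$. We look instead at the signs $-$. Since $w_{105}$ has sign $-$, so has some $w_s$ with $s\in\{3,5,7\}$. Then $\varphi(w_sx)=-\varphi(x)+P_{w_s}$. Each of the four fibers over the points $y$ with $2y=P_{w_s}$ is stable under $w_s$ and, counted with multiplicity, has the odd number $m$ of points. So it contains an odd number of fixed points of $w_s$ (Lemma~\ref{lem:minus}). The four elements of $W^+$ act on the fixed points and, through $w\mapsto P_w$, permute the four fibers transitively. So the four odd numbers are equal, and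
\begin{equation}\label{eq:mod8intro}
|\operatorname{Fix}(w_s)|\equiv4\pmod8 .
\end{equation}
In particular $w_s$ has a fixed point. Now count. If $w_s$ has a fixed point, then $-s$ is a square modulo the other two primes (Lemma~\ref{lem:trace}). This excludes $s=3$, as $-3$ is not a square mod $5$, and $s=7$, as $-7$ is not a square mod $3$. A fixed point of $w_5$ is an elliptic curve $E'$ with an endomorphism $\sqrt{-5}$, whose kernel gives the subgroup of order $5$, together with lines $C_3\subset E'[3]$ and $C_7\subset E'[7]$ stable under $\sqrt{-5}$ (Lemma~\ref{lem:cm}). Since $-5$ is a square mod $3$ and mod $7$, there are two such lines in each case. As $\mathbb Z[\sqrt{-5}]$ has class number $2$, there are two curves $E'$. In total $|\operatorname{Fix}(w_5)|=2\cdot2\cdot2=8$, which contradicts \eqref{eq:mod8intro}. Level $105$ is impossible.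

\medskip
In general, powers of $2$ in $N$ supply one more automorphism, $\tau\mapsto\tau+\frac12$ if $4\mid N$, and when $16\mid N$ also $\tau\mapsto\tau+\frac14$. Section~\ref{sec:group} describes the resulting group and Section~\ref{sec:reduction} reduces to elliptic curves. Sections~\ref{sec:signs} and \ref{sec:tools} develop the two mechanisms. Sections~\ref{sec:eight}--\ref{sec:odd} treat the cases $8\mid N$, $4\,\|\,N$ and $4\nmid N$ and finish the proof of Theorem~\ref{thm:A}. Section~\ref{sec:B} proves Theorem~\ref{thm:B}.

\section{A group of automorphisms of $X_0(N)$}\label{sec:group}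

For $Q\,\|\,N$ the Atkin--Lehner involution $w_Q$ is represented by the matrices
\begin{equation}\label{eq:ALmatrix}
M=\begin{pmatrix}Qx&y\\Nz&Qt\end{pmatrix},\qquad x,y,z,t\in\mathbb Z,\qquad Qxt-\tfrac NQ\,yz=1,
\end{equation}
which have determinant $Q$. The equation shows that $y$ and $z$ are prime to $Q$. If $\gamma\in\Gamma_0(N)$, then $\gamma M$ again has the shape \eqref{eq:ALmatrix}. Let $W=\{w_Q:Q\,\|\,N\}$.

If $4\mid N$, let $S:\tau\mapsto\tau+\frac12$. For $\gamma=\begin{pmatrix}a&b\\Nc&d\end{pmatrix}\in\Gamma_0(N)$ we have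
\begin{equation}\label{eq:Snorm}
S\gamma S^{-1}=\begin{pmatrix}a+Nc/2&b+(d-a)/2-Nc/4\\Nc&d-Nc/2\end{pmatrix}\in\Gamma_0(N),
\end{equation}
because $a$ and $d$ are odd. So $S$ defines an automorphism of $X$. Let $G\subset\operatorname{Aut}(X)$ be the group generated by $W$, and by $S$ if $4\mid N$. All its elements are defined over $\mathbb Q$; for $S$ this holds because it acts on Fourier expansions by $q\mapsto-q$.

To compute in $G$ we work one prime at a time. Let $K_\ell\subset GL_2(\mathbb Z_\ell)$ be the group of matrices that are upper triangular modulo $N$, and let $N(K_\ell)$ be its normalizer in $GL_2(\mathbb Q_\ell)$.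

\begin{lemma}\label{lem:local}
The matrices representing elements of $G$ normalize all $K_\ell$, and $G$ embeds into $\prod_\ell N(K_\ell)/\mathbb Q_\ell^*K_\ell$. Put $n=v_\ell(N)$ and $\omega_\ell=\begin{pmatrix}0&1\\\ell^n&0\end{pmatrix}$. The component of $w_Q$ at $\ell$ is $\omega_\ell$ if $\ell\mid Q$, and trivial otherwise. If $4\mid N$, the component of $S$ at $2$ is $s=\begin{pmatrix}1&\frac12\\0&1\end{pmatrix}\notin\mathbb Q_2^*K_2$; its other components are trivial. In particular $W\cong(\mathbb Z/2)^r$, and $S$ is an involution.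
\end{lemma}

\begin{proof}
An element of $GL_2^+(\mathbb Q)$ that lies in all $K_\ell$ is integral of determinant $1$ with lower left entry divisible by $N$; so $\Gamma_0(N)=GL_2^+(\mathbb Q)\cap\bigcap_\ell K_\ell$. Let $g\in GL_2^+(\mathbb Q)$ normalize all $K_\ell$. Then $g$ normalizes $\Gamma_0(N)$ and acts on $X$. We claim that $g$ acts trivially on $X$ if and only if $g\in\mathbb Q_\ell^*K_\ell$ for all $\ell$.

Suppose that $g$ acts trivially. Then for each $\tau\in\mathfrak H$ there is $\gamma\in\Gamma_0(N)$ with $g\tau=\gamma\tau$. There are countably many $\gamma$, so one of them works for uncountably many $\tau$. A non-scalar matrix fixes at most one point of $\mathfrak H$, so $\gamma^{-1}g$ is scalar and $g\in\mathbb Q^*\Gamma_0(N)\subset\mathbb Q_\ell^*K_\ell$. Conversely, suppose $g\in\mathbb Q_\ell^*K_\ell$ for all $\ell$. After division by a suitable positive rational number, $g$ lies in all $K_\ell$, hence in $\Gamma_0(N)$, so $g$ acts trivially. This proves the claim, and it gives the embedding once we know that the matrices of the generators normalize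 all $K_\ell$. This follows from the description of the components, to which we now turn.

First,
\begin{equation}\label{eq:omega}
\omega_\ell\begin{pmatrix}a&b\\\ell^nc&d\end{pmatrix}\omega_\ell^{-1}=\begin{pmatrix}d&c\\\ell^nb&a\end{pmatrix},
\end{equation}
so $\omega_\ell$ normalizes $K_\ell$; also $\omega_\ell^2$ is scalar. Let $M$ be as in \eqref{eq:ALmatrix}. If $\ell\nmid Q$, then $M\in K_\ell$. If $\ell\mid Q$, then
\[
\ell^{-n}\omega_\ell M=\begin{pmatrix}Nz/\ell^n&Qt/\ell^n\\Qx&y\end{pmatrix}\in K_\ell,
\]
since its determinant is $-Q/\ell^n$. So $M$ has component $\omega_\ell$. (In particular all matrices \eqref{eq:ALmatrix} with the same $Q$ give the same automorphism.) If $\ell\mid N$, then $\omega_\ell\notin\mathbb Q_\ell^*K_\ell$, because elements of $K_\ell$ have units on the diagonal. Hence $W\cong(\mathbb Z/2)^r$. The computation \eqref{eq:Snorm}, read over $\mathbb Z_2$, shows that $s$ normalizes $K_2$, and $S\in K_\ell$ for odd $\ell$. Finally $s\notin\mathbb Q_2^*K_2$, since its diagonal entries are units and its upper right entry is not integral,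 while $s^2\in K_2$.
\end{proof}

\begin{lemma}\label{lem:dihedral}
Let $2^e\,\|\,N$ with $e\ge2$, let $w=w_{2^e}$ and $S'=wSw^{-1}$.
\begin{enumerate}
\item[\textup{(a)}] If $e=2$, then $SwS^{-1}=S'$ in $G$.
\item[\textup{(b)}] If $e\ge3$, then $\langle S,w\rangle$ is dihedral of order $8$, $S$ and $S'$ commute, and $SS'$ is an involution $(\ne1)$. Moreover $S'$ is represented by $\begin{pmatrix}1&0\\N/2&1\end{pmatrix}$, and $G=\langle S,w\rangle\times\{w_Q:Q\text{ odd}\}$ has order $2^{r+2}$ and exponent $4$.
\end{enumerate}
\end{lemma}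

\begin{proof}
By Lemma~\ref{lem:local}, $S$ and $w$ have trivial components at all odd primes, and so has $S'$. So we compute at $2$, with $\omega=\omega_2$ and, by \eqref{eq:omega}, $s'=\omega s\omega^{-1}=\begin{pmatrix}1&0\\2^{e-1}&1\end{pmatrix}$.

(a) For $e=2$,
\[
s\omega s^{-1}=\begin{pmatrix}2&0\\4&-2\end{pmatrix}=2\,s'\begin{pmatrix}1&0\\0&-1\end{pmatrix}\in\mathbb Q_2^*\,s'K_2 .
\]

(b) Put $k=2^{e-2}$, an even number. Then
\[
ss'(s's)^{-1}=\begin{pmatrix}1+k&\frac12\\2k&1\end{pmatrix}\begin{pmatrix}1+k&-\frac12\\-2k&1\end{pmatrix}=\begin{pmatrix}1+k+k^2&-k/2\\2k^2&1-k\end{pmatrix}\in K_2,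
\]
because $2k^2=2^{2e-3}$ and $2e-3\ge e$. So $s$ and $s'$ commute modulo $\mathbb Q_2^*K_2$. They have square $1$ and are interchanged by $\omega$, and $\omega^2=1$. Hence the group they generate consists of $1$ and
\begin{gather*}
s,\qquad s',\qquad ss'=\begin{pmatrix}1+k&\frac12\\2k&1\end{pmatrix},\qquad \omega,\\
s\omega=\begin{pmatrix}2k&1\\4k&0\end{pmatrix},\qquad s'\omega=\begin{pmatrix}0&1\\4k&2k\end{pmatrix},\qquad ss'\omega=\begin{pmatrix}2k&1+k\\4k&2k\end{pmatrix}.
\end{gather*}
None of these seven lies in $\mathbb Q_2^*K_2$. Indeed, an element of $cK_2$ has both diagonal entries of valuation $v(c)$, upper right entry of valuation at least $v(c)$ and lower left entry of valuation at least $v(c)+e$. This fails for $s$ and $ss'$ (upper right entry $\frac12$, unit diagonal), for $s'$ (lower left entry of valuation $e-1$, unit diagonal), for $\omega,s\omega,s'\omega$ (a zero on the diagonal), and for $ss'\omega$ (diagonal of valuation $e-1>0$, upper right entry a unit). So the order is $8$. The involutions $s$ and $\omega$ generate the group, and $(s\omega)^2=ss'\ne1$;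 so $s\omega$ has order $4$, and the group is dihedral, of exponent $4$.

Let $S''=\begin{pmatrix}1&0\\N/2&1\end{pmatrix}$. It lies in $K_\ell$ for odd $\ell$, and $s'^{-1}S''$ has lower left entry $N/2-2^{e-1}=2^{e-1}(N/2^e-1)\in2^e\mathbb Z_2$. So $S''$ has the same components as $S'$ and represents it. The statement on $G$ follows since the elements $w_Q$ with $Q$ odd have trivial component at $2$, those of $\langle S,w\rangle$ have trivial components elsewhere, and $|\{w_Q:Q\text{ odd}\}|=2^{r-1}$.
\end{proof}

\section{Reduction to elliptic curves}\label{sec:reduction}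

For $w\in W$ we have $f|w=\varepsilon(w)f$ with $\varepsilon(w)=\pm1$. As $w$ is defined over $\mathbb Q$, all conjugates of $f$ have the same sign. Differentials on $A$ pull back to the span of the conjugates of $f$, on which $w$ acts by $\varepsilon(w)$. So $\pi\circ(w-\varepsilon(w))$ kills all differentials and vanishes, i.e.\ $\pi\circ w=\varepsilon(w)\pi$. Dually, $w$ acts on $A^\vee\subset J$ as $\varepsilon(w)$.

The group $A^\vee\cap B$ is the kernel of the composition $\mu:A^\vee\to J\to A$, which is the polarization of $A^\vee$ induced by the canonical polarization of $J$. So $\deg\mu=|A^\vee\cap B|$, and the geometric congruence number, being the exponent of this group, is odd if and only if $\deg\mu$ is odd.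

An involution $w\ne1$ of sign $+$ makes $A^\vee$, up to isogeny, a subvariety of the Jacobian of $X/w$. Pulling back through a double cover doubles polarizations, which produces a factor $2^{2\dim A}$ in the degree. The only loss is a possible kernel of order $2$. Comparing the two gives the reduction.

\begin{proposition}\label{prop:dim1}
If $\deg\mu$ is odd and $r\ge2$, then $\dim A=1$.
\end{proposition}

\begin{proof}
As $|W|=2^r\ge4$, there is $1\ne w\in W$ with $\varepsilon(w)=1$. Let $\kappa:X\to Y=X/w$ be the quotient map, of degree $2$.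

The kernel of $\kappa^*:J(Y)\to J$ has order at most $2$. Indeed, if $\kappa^*D=\operatorname{div}(h)$, then $h\circ w$ has the same divisor as $h$, so $h\circ w=\pm h$. If the sign is $+$, then $h$ comes from $Y$ and $D$ is principal. If $D_1,D_2$ belong to functions $h_1,h_2$ with sign $-$, then $h_1h_2$ comes from $Y$, so $D_1+D_2$ is principal; in the same way $2D_1$ is principal. So all nontrivial classes in the kernel coincide.

For $x\in A^\vee$ we have $2x=x+wx=\kappa^*\kappa_*x$. Put $A'=\kappa_*A^\vee$. Then $\kappa^*A'=2A^\vee=A^\vee$, so $\alpha=\kappa^*|_{A'}:A'\to A^\vee$ is an isogeny, of degree $k\in\{1,2\}$. The canonical polarization of $J$ pulls back under $\kappa^*$ to $\kappa_*\kappa^*=2$ times that of $J(Y)$. So $\alpha^\vee\mu\alpha=2\mu'$ for a polarization $\mu'$ of $A'$. Comparing degrees,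
\[
k^2\deg\mu=2^{2\dim A}\deg\mu' .
\]
As $\deg\mu$ is odd, $2^{2\dim A}$ divides $k^2\le4$, so $\dim A=1$.
\end{proof}

\textbf{From now on, except in Lemma~\ref{lem:twist}, we assume that $r\ge2$ and that $A=E$ is an elliptic curve, of conductor $N$, with odd geometric congruence number.} Then $f=\sum a_nq^n$ has integral coefficients. Let $\varphi:X\to E$ be the optimal parametrization, the composition of $X\to J$, $x\mapsto(x)-(\infty)$, with $\pi$; it is defined over $\mathbb Q$ and $\varphi(\infty)=0$. Let $m=\deg\varphi$. Identifying $E$ with its dual, the inclusion $A^\vee\subset J$ is $\varphi^*$, and $\mu=\varphi_*\varphi^*=[m]$. So $A^\vee\cap B\cong E[m]$: the geometric congruence number is $m$, and \textbf{$m$ is odd}. As $B$ is connected, $\varphi_*:H_1(X,\mathbb Z)\to H_1(E,\mathbb Z)$ is onto.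

We fix an invariant differential $\eta\ne0$ on $E_{\mathbb C}$; then $\varphi^*\eta$ is a constant multiple of $f\,d\tau$. The group $\Lambda=\{\int_\gamma\varphi^*\eta:\gamma\in H_1(X,\mathbb Z)\}$ is the period lattice of $(E,\eta)$.

\section{Translations and reflections}\label{sec:signs}

If $g\in GL_2^+(\mathbb Q)$ normalizes $\Gamma_0(N)$ and $f|g=\varepsilon(g)f$ with $\varepsilon(g)=\pm1$, then $\varphi\circ g$ and $\varepsilon(g)\varphi$ have the same differential. Hence
\begin{equation}\label{eq:Pg}
\varphi\circ g=\varepsilon(g)\varphi+P_g,\qquad P_g=\varphi(g\infty).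
\end{equation}
This applies to $W$. If $4\mid N$, then $a_2=0$, hence $a_n=0$ for all even $n$, and $f(\tau+\frac12)=\sum(-1)^na_nq^n=-f(\tau)$. So
\begin{equation}\label{eq:S}
\varepsilon(S)=-1,\qquad P_S=\varphi(\infty)=0.
\end{equation}
Thus \eqref{eq:Pg} holds for all $g\in G$, with a homomorphism $\varepsilon:G\to\{\pm1\}$. As $g$, $\varphi$ and $\infty$ are rational, $P_g\in E(\mathbb Q)$. Put $G^+=\ker\varepsilon$ and $W^+=W\cap G^+$.

If $X$ itself has genus $1$, then $\varphi$ is an isomorphism. Elements $g\neq1$ of $G^+$ are translations, without fixed points. Elements $g$ with $\varepsilon(g)=-1$ are reflections $x\mapsto-x+P_g$, with one fixed point at each of the four $y$ with $2y=P_g$. The next two lemmas say that a parametrization of odd degree sees the same picture modulo $2$.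

\begin{lemma}\label{lem:plus}
The map $g\mapsto P_g$ is a homomorphism $G^+\to E(\mathbb Q)$ whose kernel has odd order. If $g\in G^+$ is an involution $(\ne1)$, then $P_g$ has order exactly $2$ and $g$ has no fixed point on $X$.
\end{lemma}

\begin{proof}
For $g,h\in G^+$ we have $\varphi(ghx)=\varphi(hx)+P_g=\varphi(x)+P_g+P_h$. If $K$ is the kernel, $\varphi$ factors through $X/K$, so $|K|$ divides the odd number $m$. Hence $P_g\ne0=2P_g$ for an involution $g\in G^+$. A fixed point $x$ would give $\varphi(x)=\varphi(x)+P_g$, so $P_g=0$.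
\end{proof}

\begin{lemma}\label{lem:minus}
Let $g\in G$ be an involution with $\varepsilon(g)=-1$. All fixed points of $g$ lie over the four points $y\in E$ with $2y=P_g$, and for each such $y$ the number $F_y$ of fixed points of $g$ over $y$ is odd. In particular $g$ has fixed points.
\end{lemma}

\begin{proof}
We have $\varphi(gx)=-\varphi(x)+P_g$, which gives the first claim. Let $2y=P_g$. The divisor $\varphi^*(y)$ is $g$-stable, since $-y+P_g=y$, and has odd degree $m$. Its points not fixed by $g$ come in pairs with equal multiplicities. At a fixed point there is a local parameter $t$ with $t\circ g=-t$. Let $u$ be the additive coordinate of $E$ centered at $y$; the map $x\mapsto-x+P_g$ is $u\mapsto-u$. So $u\circ\varphi$ is an odd function of $t$, and the multiplicity of the fixed point is odd. Hence $F_y\equiv m\pmod2$.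
\end{proof}

\begin{corollary}\label{cor:r3}
\begin{enumerate}
\item[\textup{(a)}] $\varepsilon(w_N)=-1$. So $W^+$ has index $2$ in $W$ and injects into $E(\mathbb Q)[2]$ via $w\mapsto P_w$. In particular $r\le3$ and $E(\mathbb Q)[2]\neq0$.
\item[\textup{(b)}] If $4\,\|\,N$, then $\varepsilon(w_4)=-1$.
\item[\textup{(c)}] If $r=3$ and $w\in W$ has $\varepsilon(w)=-1$, then $|\operatorname{Fix}(w)|\equiv4\pmod8$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) The involution $w_N:\tau\mapsto-1/(N\tau)$ fixes $i/\sqrt N$, so $\varepsilon(w_N)=-1$ by Lemma~\ref{lem:plus}. The kernel of $w\mapsto P_w$ on the $2$-group $W^+$ has odd order, so it is trivial. Thus $2^{r-1}\le|E(\mathbb Q)[2]|\le4$, and $r\ge2$.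

(b) By Lemma~\ref{lem:dihedral}(a), $Sw_4S^{-1}=w_4Sw_4^{-1}$, so $\varepsilon(w_4)=\varepsilon(S)=-1$.

(c) For $r=3$ the map $W^+\to E[2]$ is an isomorphism. As $W$ is abelian, $W^+$ permutes $\operatorname{Fix}(w)$; since $\varphi(w'x)=\varphi(x)+P_{w'}$ for $w'\in W^+$, it permutes the four points $y$ of Lemma~\ref{lem:minus} simply transitively. So the four odd numbers $F_y$ are equal.
\end{proof}

\section{Cusps and fixed points}\label{sec:tools}

\subsection{Cusps and the operators $U_q$}

A fraction $u/v$ in lowest terms defines a cusp with \emph{denominator} $\delta=\gcd(v,N)$. For $\delta\mid N$ the cusps with denominator $\delta$ are the $u/\delta$ with $\gcd(u,\delta)=1$, and $u/\delta$ depends exactly on $u$ modulo $\gcd(\delta,N/\delta)=:e_\delta$. They are defined over $\mathbb Q(\zeta_{e_\delta})$ and are permuted simply transitively by $\operatorname{Gal}(\mathbb Q(\zeta_{e_\delta})/\mathbb Q)$ \cite[Thm.~1.3.1]{St}. If $e_\delta=1$, we write $\mathfrak c_\delta$ for the unique cusp with denominator $\delta$.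

Let $M$ be as in \eqref{eq:ALmatrix}. Then $w_Q\infty=x/(\frac NQz)$ is in lowest terms and $z$ is prime to $Q$. So
\begin{equation}\label{eq:wQinfty}
w_Q\infty=\mathfrak c_{N/Q}.
\end{equation}
Moreover:
\begin{equation}\label{eq:nocusp}
\text{if some prime $q$ divides $Q$ exactly once, then $w_Q$ fixes no cusp.}
\end{equation}
Indeed, for $u/v$ in lowest terms, $M(u/v)=(Qxu+yv)/(Nzu+Qtv)$. If $q\nmid v$, the numerator is prime to $q$ (as $q\nmid y$) and the denominator is divisible by $q$. If $q\mid v$, then $q\nmid u$. The numerator is divisible by $q$, and the denominator has valuation exactly $1$, since $v_q(Nzu)=1$ and $v_q(Qtv)\ge2$. So after cancellation the denominator is prime to $q$. In both cases $w_Q$ changes whether $q$ divides the denominator of the cusp.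

For a prime $q\mid N$ we have
\begin{equation}\label{eq:Uq}
\sum_{j=0}^{q-1}\varphi\left(\frac{\tau+j}q\right)=a_q\,\varphi(\tau)\qquad(\tau\in\mathfrak H\cup\mathbb P^1(\mathbb Q)).
\end{equation}
On $\mathfrak H$ the derivatives of the two sides agree because $f|U_q=a_qf$, and both sides tend to $0$ at $i\infty$. The case of cusps follows by continuity.

If $q\nmid Q$ and $\tau$ is chosen to represent $\mathfrak c_{N/Q}$ suitably, all $q$ terms on the left of \eqref{eq:Uq} are values at this same cusp. This restricts the value.

\begin{lemma}\label{lem:Uq}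
Let $1\neq w_Q\in W^+$ and let $q\mid N$ be a prime with $q\nmid Q$. If $q$ is odd, then $q\,\|\,N$. If $q=2$, then $4\mid N$.
\end{lemma}

\begin{proof}
The point $P=P_{w_Q}=\varphi(\mathfrak c_{N/Q})$ has order $2$ by Lemma~\ref{lem:plus}. Put $\tau=1/v$ with $v=N/Q$ in \eqref{eq:Uq}; this is the cusp $\mathfrak c_{N/Q}$. Since $q\mid v$, each $(1+jv)/(qv)$ is in lowest terms, and its denominator as a cusp is $\gcd(qN/Q,N)=N/Q$. So all $q$ points are $\mathfrak c_{N/Q}$, and $qP=a_qP$. Hence $q-a_q$ is even. If $q$ is odd, then $a_q\ne0$, so $q\,\|\,N$. If $q=2$, then $a_2\ne\pm1$, so $4\mid N$.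
\end{proof}

\subsection{Fixed points of Atkin--Lehner involutions}

\begin{lemma}\label{lem:trace}
Let $Q\,\|\,N$.
\begin{enumerate}
\item[\textup{(a)}] If $-Q$ is a square modulo $N/Q$, then $w_Q$ has a fixed point.
\item[\textup{(b)}] If $Q\ge3$, some prime divides $Q$ exactly once, and $w_Q$ has a fixed point, then $-Q$ is a square modulo every odd prime $\ell\mid N/Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $Q$ is invertible modulo $N/Q$, there is $x$ with $Qx^2\equiv-1\pmod{N/Q}$. Take $z=1$, $t=-x$, $y=-(Qx^2+1)/(N/Q)$ in \eqref{eq:ALmatrix}. The resulting matrix has trace $0$ and positive determinant, so it fixes a point of $\mathfrak H$.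

(b) By \eqref{eq:nocusp} the fixed point is not a cusp. So some matrix \eqref{eq:ALmatrix} fixes a point of $\mathfrak H$. It is not scalar, since $z$ is prime to $Q>1$ and hence nonzero. So its trace $T=Q(x+t)$ satisfies $T^2<4Q$. If $T=0$, then $-Qx^2-\frac NQyz=1$, so $(Qx)^2\equiv-Q\pmod{N/Q}$. If $T\ne0$, then $Q^2\le T^2<4Q$, so $Q=3$ and $T=\pm3$. Changing the sign of the matrix, we may take $t=1-x$. Then $3x(1-x)\equiv1\pmod{N/3}$. Multiplying $3x^2-3x+1\equiv0$ by $12$ gives $(6x-3)^2\equiv-3\pmod{N/3}$, and the claim follows.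
\end{proof}

To count fixed points we use moduli. For $Q\,\|\,N$ and $R=N/Q$, the non-cuspidal points of $X$ are the isomorphism classes of triples $(E',C_Q,C_R)$ with $E'$ an elliptic curve over $\mathbb C$ and $C_Q,C_R$ cyclic subgroups of orders $Q,R$. The involution $w_Q$ maps such a triple to $(E'/C_Q,\;E'[Q]/C_Q,\;(C_R+C_Q)/C_Q)$.

\begin{lemma}\label{lem:cm}
A point $(E',C_Q,C_R)$ is fixed by $w_Q$ if and only if there is $\mu\in\operatorname{End}(E')$ with
\begin{equation}\label{eq:mu}
\ker\mu=C_Q,\qquad\mu(E'[Q])=C_Q,\qquad\mu(C_R)=C_R .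
\end{equation}
Suppose this holds and $Q$ is not a square. Then $\operatorname{End}(E')$ is an imaginary quadratic order and $\mu^2=Qu$ with a root of unity $u\ne1$ in it. The trace $t$ of $\mu$ satisfies
\begin{equation}\label{eq:t}
t^2=Q\cdot\mathrm N(u+1),\qquad \mathrm N(u+1)\in\{0,1,2,3\},
\end{equation}
and $t=0$ means $\mu^2=-Q$.
\end{lemma}

\begin{proof}
An isomorphism from the image triple to $(E',C_Q,C_R)$, composed with $E'\to E'/C_Q$, is a $\mu$ as in \eqref{eq:mu}, and conversely. Let $Q$ be a non-square. From \eqref{eq:mu}, $E'[Q]\subset\ker\mu^2$, and both groups have order $Q^2$. So $\mu^2=Qu$ with $u\in\operatorname{Aut}(E')$. As $\deg\mu=Q$ is not a square, $\mu\notin\mathbb Z$ and $\operatorname{End}(E')$ is an imaginary quadratic order. If $u=1$, then $\mu^2=Q>0$ would make $\mu$ real, hence rational. So $u$ is a root of unity of order $2,3,4$ or $6$, and $\mathrm N(u+1)=2+u+\bar u$ is $0,1,2$ or $3$ respectively. From $\mu^2-t\mu+Q=0$ we get $t\mu=Q(u+1)$, and taking norms gives $t^2Q=Q^2\,\mathrm N(u+1)$. The last claim is clear from $\mu^2-t\mu+Q=0$.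
\end{proof}

We write $h(D)$ for the class number of the quadratic order of discriminant $D<0$; it is the number of isomorphism classes of elliptic curves over $\mathbb C$ with this endomorphism ring.

\begin{lemma}\label{lem:even}
If $s\equiv1\pmod4$ is a prime, then $h(-4s)$ is even.
\end{lemma}

\begin{proof}
In the maximal order $\mathbb Z[\sqrt{-s}]$ the prime above $2$ has square $(2)$. It is not principal, since $x^2+sy^2=2$ has no integer solution for $s\geq5$. So the class group has an element of order $2$.
\end{proof}

\section{The case $8\mid N$}\label{sec:eight}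

\begin{proposition}\label{prop:eight}
If $8\mid N$, then $N=8p$ with $p$ an odd prime. Moreover
\begin{equation}\label{eq:torsion}
r=2,\qquad E(\mathbb Q)[4]\cong\mathbb Z/2\times\mathbb Z/4,\qquad E[2]\subset E(\mathbb Q).
\end{equation}
\end{proposition}

Let $2^e\,\|\,N$ with $e\ge3$. Here $G$ is large, so the translations alone already give strong information.

\subsection*{Torsion}
By Lemma~\ref{lem:dihedral}(b), $G$ is a $2$-group of order $2^{r+2}$ and exponent $4$. As $\varepsilon(S)=-1$, $|G^+|=2^{r+1}$. By Lemma~\ref{lem:plus}, $G^+$ injects into $E(\mathbb Q)[4]$. This is not all of $E[4]$, because $E[4]\subset E(\mathbb Q)$ would give $\mu_4\subset\mathbb Q$ by the Weil pairing; so its order is at most $8$. Since $r\ge2$, we get $r=2$ and $|E(\mathbb Q)[4]|=8$, which is \eqref{eq:torsion}.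

\subsection*{The odd part}
Let $p$ be the odd prime dividing $N$. By Lemma~\ref{lem:dihedral}(b), $SS'$ is an involution, and $\varepsilon(SS')=\varepsilon(S)^2=1$. So $C:=\varphi(SS'\infty)$ has order $2$. Using the matrix of $S'$,
\[
SS'\infty=\frac2N+\frac12=\frac{1+N/4}{N/2},
\]
which is in lowest terms, as $N/4$ is even and divisible by $p$. Its denominator is $N/2$, and the cusp with this denominator is unique since $\gcd(N/2,2)=2$. Apply \eqref{eq:Uq} for $q=p$ at this cusp. The fractions $\dfrac{1+N/4+jN/2}{pN/2}$ are in lowest terms with denominator $\gcd(pN/2,N)=N/2$, so all represent the same cusp. Hence $pC=a_pC$, so $a_p$ is odd and $p\,\|\,N$. Thus $N=2^ep$.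

\subsection*{Excluding $16\mid N$}
Suppose $16\mid N$. Now the translations give nothing more. The reflection $S$ has fixed points over each point of $E[2]$, and we exploit a square root of $S$. Let $T:\tau\mapsto\tau+\frac14$. For $\gamma=\begin{pmatrix}a&b\\Nc&d\end{pmatrix}\in\Gamma_0(N)$ we have $ad\equiv1\pmod8$, so $a\equiv d\pmod8$, and
\begin{equation}\label{eq:T}
T\gamma T^{-1}=\begin{pmatrix}a+Nc/4&b+(d-a)/4-Nc/16\\Nc&d-Nc/4\end{pmatrix}\in\Gamma_0(N).
\end{equation}
So $T$ acts on $X$, and $T^2=S$. (For $8\,\|\,N$ the entry $Nc/16$ need not be integral; and level $24$ does occur.) Unlike $S$, the automorphism $T$ is not defined over $\mathbb Q$. We shall see that $T$ moves each fixed point of $S$ in the same way as some Galois automorphism, and that the image of such a point in $E$ is rational, so it does not change. Let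
\[
Z=\operatorname{Fix}(S)\subset X,\qquad\psi=\varphi\circ T,\qquad\psi(\infty)=\varphi(\infty)=0 .
\]

\emph{Step 1: $Z$ consists of cusps whose denominator $\delta$ satisfies $v_2(\delta)\ge3$.} If $S$ fixed a non-cuspidal point, then some $\gamma S$ with $\gamma\in\Gamma_0(N)$ would fix a point of $\mathfrak H$. It has determinant $1$ and is not scalar, as $S$ acts nontrivially on $X$; so its trace has absolute value less than $2$. But the trace is $a+d+Nc/2\equiv2a\equiv2\pmod4$, a contradiction.

Consider a cusp $u/\delta$ with $\delta\mid N$, $\gcd(u,\delta)=1$, and put $i=v_2(\delta)$. If $i=0$, then $u/\delta+\frac12=(2u+\delta)/(2\delta)$ is in lowest terms, and its denominator is even. If $i=1$, then $u/\delta+\frac12=(u+\delta/2)/\delta$ with $u$ and $\delta/2$ odd, so after cancellation the denominator is odd. So no cusp with $i\le1$ is fixed. If $i\ge2$, then $S(u/\delta)=(u+\delta/2)/\delta$ is in lowest terms. It is the same cusp if and only if $\gcd(\delta,N/\delta)$ divides $\delta/2$. This requires $i-1\ge\min(i,e-i)$, that is $i-1\ge e-i$, so $i\ge(e+1)/2>2$.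

\emph{Step 2: $\psi=\varphi$ on $Z$.} Let $z=u/\delta\in Z$. By Step 1, $\delta/4$ is even, and it is divisible by every odd prime dividing $\delta$. So $Tz=(u+\delta/4)/\delta$ is in lowest terms and has the same denominator as $z$. Hence $Tz=\sigma(z)$ for some $\sigma\in\operatorname{Gal}(\overline{\mathbb Q}/\mathbb Q)$. As $Sz=z$ and $P_S=0$, we have $\varphi(z)=-\varphi(z)$, so $\varphi(z)\in E[2]\subset E(\mathbb Q)$ by \eqref{eq:torsion}. Therefore $\varphi(Tz)=\sigma(\varphi(z))=\varphi(z)$.

\medskip
By Step 2 the map $\theta=\varphi-\psi:X\to E$ vanishes on $Z$. We compare two computations of the endomorphism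
\[
\lambda=\varphi_*\theta^*=\varphi_*\varphi^*-\varphi_*\psi^*=m-\varphi_*\psi^*\in\operatorname{End}(E_{\mathbb C}) .
\]

\emph{Step 3: $\lambda$ does not kill $E[2]$.} Let $\chi$ be the nontrivial character modulo $4$. Since $a_n=0$ for even $n$, and $i^n=i\chi(n)$ for odd $n$, we have
\[
f|T=\sum a_ni^nq^n=i\,g,\qquad g=\sum\chi(n)a_nq^n .
\]
As $T$ normalizes $\Gamma_0(N)$, $g\in S_2(\Gamma_0(N))$; and $T_\ell g=\chi(\ell)a_\ell g$ for $\ell\nmid N$, as one reads off from the coefficients.

Suppose $\chi(\ell)a_\ell\ne a_\ell$ for some $\ell\nmid N$. Then $f$ and $g$ are orthogonal, as $T_\ell$ is self-adjoint. The endomorphism $\varphi_*\psi^*$ pulls $\eta$ back to the trace $\psi_*(\varphi^*\eta)=c\,\eta$ along $\psi$, and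
\[
c\int_E\eta\wedge\bar\eta=\int_X\varphi^*\eta\wedge\overline{\psi^*\eta}=0,
\]
because $\varphi^*\eta$ and $\psi^*\eta=T^*\varphi^*\eta$ are multiples of $f\,d\tau$ and $g\,d\tau$. So $c=0$, $\varphi_*\psi^*=0$, and $\lambda=m$ is odd.

Otherwise $g=f$ by multiplicity one (both have leading coefficient $1$), so $\psi^*\eta=i\varphi^*\eta$. Then
\[
i\Lambda=\Big\{\int_\gamma T^*\varphi^*\eta\Big\}=\Big\{\int_{T\gamma}\varphi^*\eta\Big\}\subset\Lambda .
\]
So $E_{\mathbb C}$ has an automorphism $[i]$ with $[i]^*\eta=i\eta$, and $\psi=[i]\varphi$, as both vanish at $\infty$ and have the same differential. Since $[i]^*$ on $\operatorname{Pic}^0(E)=E$ is the dual $[-i]$, we get $\varphi_*\psi^*=m[-i]$ and $\lambda=m(1+[i])$, of degree $2m^2$. If $\lambda$ killed $E[2]$, its degree would be divisible by $4$; but $m$ is odd.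

\emph{Step 4: $\lambda$ kills $E[2]$.} The differential of $\theta$ is a nonzero multiple of $(f-ig)\,d\tau$, whose first coefficient is $1-i\neq0$; so $\theta$ is not constant. Since $ST=TS$,
\[
\theta\circ S=\varphi\circ S-\varphi\circ S\circ T=-\varphi+\psi=-\theta .
\]
Let $0\ne x\in E[2]$. As a point of $\operatorname{Pic}^0(E)=E$, $x$ is the class of $(x)-(0)$. So $\lambda(x)$ is the sum of the values of $\varphi$ over the divisor $\theta^*(x)$ minus that over $\theta^*(0)$.

The divisor $\theta^*(x)$ is $S$-stable, as $-x=x$, and contains no point of $Z$, as $\theta(Z)=0$. So it has the form $D_1+SD_1$, and since $\varphi\circ S=-\varphi$ the sum of $\varphi$ over it is $0$.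

The divisor $\theta^*(0)$ contains $Z$ and has the form $\sum_{z\in Z}e_zz+D_2+SD_2$. The multiplicities $e_z$ are odd, because $\theta$ is odd in a parameter $t$ at $z$ with $t\circ S=-t$. As $\varphi(z)\in E[2]$, the sum of $\varphi$ over $\theta^*(0)$ is
\[
\sum_{z\in Z}e_z\varphi(z)=\sum_{z\in Z}\varphi(z)=\sum_{y\in E[2]}F_y\,y=\sum_{y\in E[2]}y=0 .
\]
Here $F_y$ is the number of fixed points of $S$ over $y$, which is odd by Lemma~\ref{lem:minus} for $g=S$, $P_S=0$. Hence $\lambda(x)=0$.

\medskip
Steps 3 and 4 contradict each other. So $16\nmid N$ and $N=8p$, which proves Proposition~\ref{prop:eight}.\qed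

\section{The case $4\,\|\,N$}\label{sec:four}

\begin{proposition}\label{prop:four}
If $4\,\|\,N$, then $N=4p^b$ with $p$ an odd prime and $b\ge1$.
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:r3}(a), $r\in\{2,3\}$, and $r=2$ is the claim. Suppose $r=3$. For each odd prime $q\mid N$ the groups $W^+$ and $\{w_Q:q\nmid Q\}$, both of order $4$ in $W\cong(\mathbb Z/2)^3$, meet nontrivially, so $q\,\|\,N$ by Lemma~\ref{lem:Uq}. Thus $N=4pq$ with odd primes $p\ne q$. By Corollary~\ref{cor:r3}, $\varepsilon(w_4)=\varepsilon(w_N)=-1$, so $\varepsilon(w_{pq})=1$ and $\varepsilon(w_p)=\varepsilon(w_q)$.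

\emph{Both signs are $-1$.} Then $w_p$ has fixed points by Lemma~\ref{lem:minus}, so $-p$ is a square mod $q$ by Lemma~\ref{lem:trace}(b). But $\varepsilon(w_{4p})=1$, so $w_{4p}$ has no fixed point, and $-4p$ is not a square mod $q$ by Lemma~\ref{lem:trace}(a). This is a contradiction.

\emph{Both signs are $+1$.} Now $\varepsilon(w_{4p})=-1$, so $w_{4p}$ has fixed points and $-p$ is a square mod $q$ by Lemma~\ref{lem:trace}(b). On the other hand $w_p\in W^+$ has no fixed point, so $-p$ is not a square mod $4q$ by Lemma~\ref{lem:trace}(a). Hence $-p$ is not a square mod $4$, i.e.\ $p\equiv1\pmod4$, and $p\ge5$. No congruence is violated, so we count $\operatorname{Fix}(w_{4p})$ and compare with Corollary~\ref{cor:r3}(c).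

By \eqref{eq:nocusp} no cusp is fixed. Let $(E',C_{4p},C_q)$ be a fixed point and $\mu$ as in Lemma~\ref{lem:cm} with $Q=4p$. If $t\neq0$, then \eqref{eq:t} gives $p\mid t$, and with $t=pt'$ we get $pt'^2=4\,\mathrm N(u+1)\in\{4,8,12\}$, impossible for $p\ge5$. So $t=0$ and $\mu^2=-4p$. As $p\equiv1\pmod 4$, the orders of $\mathbb Q(\sqrt{-p})$ containing $2\sqrt{-p}$ are the maximal order $\mathbb Z[\sqrt{-p}]$ and $\mathbb Z[2\sqrt{-p}]$. If $\sqrt{-p}\in\operatorname{End}(E')$, then $\ker\mu\supset E'[2]$ is not cyclic, a contradiction. So $\operatorname{End}(E')=\mathcal O:=\mathbb Z[2\sqrt{-p}]$, an order of discriminant $-16p$ with units $\pm1$.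

Conversely, let $\operatorname{End}(E')=\mathcal O$ and $\mu=2\sqrt{-p}$. Then $E'\cong\mathbb C/L$ with $L$ an invertible $\mathcal O$-module, so $\ker\mu\cong L/\mu L\cong\mathcal O/\mu\mathcal O\cong\mathbb Z/4p$ is cyclic. As $\mu^2=-4p$, we have $\mu(E'[4p])\subset\ker\mu$, with equality by counting. On $E'[q]$ the characteristic polynomial of $\mu$ is $X^2+4p$, which has two distinct nonzero roots in $\mathbb F_q$. So there are exactly two lines $C_q$ with $\mu(C_q)=C_q$. Thus $(E',\ker\mu,C_q)$ is fixed for each of them. The only automorphisms of $E'$ are $\pm1$, and $\ker\mu$ depends only on $E'$. Hence each $E'$ contributes exactly two points, and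
\[
|\operatorname{Fix}(w_{4p})|=2h(-16p)=4h(-4p),
\]
by the class number formula for the order of index $2$: the prime $2$ ramifies and both unit groups are $\pm1$. By Lemma~\ref{lem:even} this is divisible by $8$, contradicting Corollary~\ref{cor:r3}(c). So $r=2$.
\end{proof}

\section{The case $4\nmid N$}\label{sec:odd}

\subsection{Three primes are impossible}

\begin{proposition}\label{prop:r3odd}
If $4\nmid N$, then $r=2$.
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:r3}(a) we must exclude $r=3$. Suppose $r=3$. As in Section~\ref{sec:four}, for every prime $q\mid N$ there is $1\ne w_Q\in W^+$ with $q\nmid Q$. By Lemma~\ref{lem:Uq} every odd $q\mid N$ satisfies $q\,\|\,N$; and if $2\mid N$, then $4\mid N$, which is excluded. So $N$ is odd and square-free. Since $\varepsilon(w_N)=-1$, some prime $s\mid N$ has $\varepsilon(w_s)=-1$. Let $N=pqs$. We show $8\mid|\operatorname{Fix}(w_s)|$, contradicting Corollary~\ref{cor:r3}(c).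

No cusp is fixed, by \eqref{eq:nocusp}. Non-cuspidal points are classes $(E',C_s,C_p,C_q)$. Let such a point be fixed, and let $\mu$ be as in Lemma~\ref{lem:cm} with $Q=s$. If $t\ne0$, then $s\mid t$ and with $t=st'$ we get $st'^2=\mathrm N(u+1)\le3$, so $s=3$ and $t=\pm3$. Otherwise $\mu^2=-s$.

In the exceptional case $s=3$, $t=\pm3$ we have $\mu^2\mp3\mu+3=0$, so $\mu=\frac{\pm3\pm\sqrt{-3}}2$ with suitable signs. Then $\mathbb Z[\mu]$ is the maximal order of $\mathbb Q(\sqrt{-3})$, and $\mu=v\sqrt{-3}$ with a unit $v$, since there is only one prime above $3$. So $\sqrt{-3}\in\operatorname{End}(E')$ has the same kernel $C_s$ as $\mu$, and it maps the $\mathbb Z[\mu]$-stable groups $C_p,C_q$ onto themselves, as $p,q\neq3$. So at every fixed point there is $\nu\in\operatorname{End}(E')$ with $\nu^2=-s$, $\ker\nu=C_s$, and $C_p,C_q$ stable under $\nu$.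

Conversely, if $\nu\in\operatorname{End}(E')$ has $\nu^2=-s$ and $C_p,C_q$ are $\nu$-stable lines in $E'[p],E'[q]$, then $(E',\ker\nu,C_p,C_q)$ is fixed: $\ker\nu$ has prime order $s$, $\nu(E'[s])\subset\ker\nu$ with equality by counting, and $\nu$ is invertible on $E'[p]$ and $E'[q]$. The elements of square $-s$ in $\operatorname{End}(E')$ are $\pm\nu$, so $\ker\nu$ is determined by $E'$. Thus the fixed points correspond to the classes $(E',C_p,C_q)$ with $\sqrt{-s}\in\operatorname{End}(E')$ and $C_p,C_q$ stable under $\sqrt{-s}$.

The possible endomorphism rings are $\mathbb Z[\sqrt{-s}]$ and, if $s\equiv3\pmod4$, also $\mathbb Z[\frac{1+\sqrt{-s}}2]$. On $E'[p]$ the characteristic polynomial of $\sqrt{-s}$ is $X^2+s$, with $p\nmid2s$. So there are two stable lines or none, according to $\left(\frac{-s}p\right)$; the same holds for $q$. Automorphisms of $E'$ preserve each stable line. This is clear if they are $\pm1$, that is, except for $s=3$ and the maximal order. In that case they lie in $\mathbb Z[\frac12,\sqrt{-3}]$, and as $p,q$ are odd they act on stable lines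 by scalars. Hence
\[
|\operatorname{Fix}(w_s)|\in\{0,4H\},\qquad H=\begin{cases}h(-4s),&s\equiv1\pmod4,\\h(-4s)+h(-s),&s\equiv3\pmod4.\end{cases}
\]
It remains to see that $H$ is even. For $s\equiv1\pmod4$ this is Lemma~\ref{lem:even}. For $s\equiv3\pmod4$, $s>3$, the class number formula gives $h(-4s)=\big(2-\left(\frac{-s}2\right)\big)h(-s)\in\{h(-s),3h(-s)\}$, so $H\in\{2h(-s),4h(-s)\}$. For $s=3$, $H=h(-12)+h(-3)=2$.
\end{proof}

\subsection{Two primes}

Let $r=2$ and $N=Q_1Q_2$ with coprime prime powers $Q_1,Q_2>1$. Since $\varepsilon(w_N)=-1$, we may assume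
\begin{equation}\label{eq:Q1Q2}
\varepsilon(w_{Q_1})=+1,\qquad\varepsilon(w_{Q_2})=-1 .
\end{equation}
Suppose $4\nmid N$. Apply Lemma~\ref{lem:Uq} with $w_{Q_1}\in W^+$ and the prime $q\mid Q_2$. As $4\nmid N$, we have $q\neq2$, and $q\,\|\,N$. So $Q_2=q$ is an odd prime. If $2\mid Q_1$, then $Q_1=2$ and $N=2q$. Otherwise $N=p^cq$ is odd, and we must show $c=1$. The automorphisms in $G$ say nothing more here. Instead we use that for $p^2\mid N$ the twist by the quadratic character modulo $p$ acts on $S_2(\Gamma_0(N))$, and that $f$ is congruent to its twist modulo $2$. The next lemma, which also gives the statement on prime powers in Theorem~\ref{thm:B}, does not need the standing assumptions. In it and in the sequel, for $h=\sum b_nq^n$ and a character $\chi$ we write $h\otimes\chi=\sum\chi(n)b_nq^n$.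

\begin{lemma}\label{lem:twist}
Let $A=A_f$ (of any dimension, with any $r\ge1$) have odd geometric congruence number. Let $N$ be odd, $p$ a prime with $p^2\mid N$, and $\chi=\left(\frac\cdot p\right)$. Then $f\otimes\chi$ is a Galois conjugate of $f$.
\end{lemma}

\begin{proof}
\emph{Twisting preserves $S_2(\Gamma_0(N))$.} Let $\alpha_u=\begin{pmatrix}1&u/p\\0&1\end{pmatrix}$ and let $\mathcal G=\sum_{u\bmod p}\chi(u)e^{2\pi iu/p}$ be the Gauss sum. As $\sum_u\chi(u)e^{2\pi inu/p}=\chi(n)\mathcal G$ for all $n$, we have for $h\in S_2(\Gamma_0(N))$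
\begin{equation}\label{eq:gauss}
\mathcal G\cdot(h\otimes\chi)=\sum_{u\bmod p}\chi(u)\,h|\alpha_u .
\end{equation}
For $\gamma=\begin{pmatrix}a&b\\Nc&d\end{pmatrix}\in\Gamma_0(N)$ and $u'\equiv d^2u\pmod p$,
\begin{equation}\label{eq:alpha}
\alpha_u\gamma\alpha_{u'}^{-1}=\begin{pmatrix}a+uNc/p&b+(ud-u'a)/p-uu'Nc/p^2\\Nc&d-u'Nc/p\end{pmatrix}\in\Gamma_0(N),
\end{equation}
since $p^2\mid N$ and $u'a\equiv d\cdot(ad)u\equiv ud\pmod p$. So $h|\alpha_u\gamma=h|\alpha_{u'}$ with $\chi(u')=\chi(u)$, and the sum \eqref{eq:gauss} is $\gamma$-invariant. The conditions at the cusps hold because $\alpha_u\in GL_2^+(\mathbb Q)$. So $h\otimes\chi\in S_2(\Gamma_0(N))$.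

\emph{The congruence.} For a conjugate $f^\sigma$ of $f$, the form $f^\sigma\otimes\chi$ has $T_\ell$-eigenvalues $\chi(\ell)a_\ell^\sigma$ for $\ell\nmid N$. If for some $\sigma,\tau$ these are the eigenvalues of $f^\tau$ for all $\ell\nmid N$, then $f^\sigma\otimes\chi=f^\tau$ by multiplicity one. As $\chi$ has rational values, applying $\sigma^{-1}$ to the coefficients shows that $f\otimes\chi$ is a conjugate of $f$, as claimed.

Otherwise every $f^\sigma\otimes\chi$ is orthogonal to every $f^\tau$. As $S_f(\mathbb Z)$ is saturated and nonzero, it is not contained in $2S_2(\Gamma_0(N),\mathbb Z)$: otherwise $S_f(\mathbb Z)=2S_f(\mathbb Z)$. Choose $h\in S_f(\mathbb Z)\setminus2S_2(\Gamma_0(N),\mathbb Z)$. Then $h\otimes\chi\in S_f^\perp(\mathbb Z)$. Since $a_p=0$, the coefficients of $h$ at multiples of $p$ vanish; at the other indices $\chi(n)=\pm1$. So $k:=\frac12(h-h\otimes\chi)\in S_2(\Gamma_0(N),\mathbb Z)$, and $2k\in S_f(\mathbb Z)+S_f^\perp(\mathbb Z)$. If $k=x+y$ with $x\in S_f(\mathbb Z)$ and $y\in S_f^\perp(\mathbb Z)$, then $x=h/2$ by orthogonality, which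 is not integral. So the class of $k$ has order $2$ and the algebraic congruence number is even. As $N$ is odd, \eqref{eq:ARS} with $\ell=2$ shows that the geometric congruence number is even, a contradiction.
\end{proof}

\begin{lemma}\label{lem:cmtwist}
Let $p$ be an odd prime with $p^2\mid N$ and $\chi=\left(\frac\cdot p\right)$. If $f\otimes\chi=f$, then $E$ has complex multiplication over $\mathbb C$.
\end{lemma}

\begin{proof}
The idea is that \eqref{eq:gauss} makes multiplication by the Gauss sum $\mathcal G$ an endomorphism of the period lattice up to finite index. For $\gamma\in\Gamma_0(N)$ put $I(\gamma)=\int_\tau^{\gamma\tau}\varphi^*\eta$. This does not depend on $\tau\in\mathfrak H$ and is a homomorphism $\Gamma_0(N)\to\mathbb C$. Its image is $\Lambda$, because the paths from $\tau$ to $\gamma\tau$ give all of $H_1(X,\mathbb Z)$. Let $\Gamma'\subset\Gamma_0(N)$ be the subgroup of finite index given by $a\equiv d\equiv1\pmod p$. The computations \eqref{eq:gauss} and \eqref{eq:alpha} need only $p^2\mid N$. For $\gamma\in\Gamma'$ we may take $u'=u$ in \eqref{eq:alpha},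 so $\gamma_u:=\alpha_u\gamma\alpha_u^{-1}\in\Gamma_0(N)$. Write $\varphi^*\eta=F\,d\tau$, where $F$ is a multiple of $f$. Then $F\otimes\chi=F$, and \eqref{eq:gauss} gives
\[
\mathcal G\cdot I(\gamma)=\sum_u\chi(u)\int_{\alpha_u\tau}^{\alpha_u\gamma\tau}F(z)\,dz=\sum_u\chi(u)I(\gamma_u)\in\Lambda ,
\]
as $\alpha_u\gamma\tau=\gamma_u\alpha_u\tau$. So $\mathcal G$ maps a subgroup of finite index of $\Lambda$ into $\Lambda$, and the $2$-dimensional $\mathbb Q$-vector space $V=\mathbb Q\Lambda\subset\mathbb C$ satisfies $\mathcal GV\subset V$. Now $\mathcal G^2=\chi(-1)p$. If $\mathcal G$ were real, it would be irrational, so $V=\mathbb Qv+\mathbb Q\mathcal Gv\subset\mathbb Rv$ for any $0\neq v\in V$, which is impossible as $\Lambda$ is a lattice. So $\mathcal G=\pm\sqrt{-p}$, and $E_{\mathbb C}=\mathbb C/\Lambda$ has complex multiplication by an order of $\mathbb Q(\sqrt{-p})$.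
\end{proof}

\begin{proposition}\label{prop:odd}
If $4\nmid N$, then $N=\ell_1\ell_2$ with distinct primes $\ell_1,\ell_2$. If \eqref{eq:Q1Q2} holds, then $Q_2$ is odd.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:r3odd} and the discussion above, only $N=p^cq$ odd with $c\ge2$ remains to be excluded. In this case $f\otimes\left(\frac\cdot p\right)=f$ by Lemma~\ref{lem:twist}, since $f$ has rational coefficients. So $E$ has complex multiplication by Lemma~\ref{lem:cmtwist}, and its $j$-invariant is integral. But $q\,\|\,N$, so $E$ has multiplicative reduction at $q$ and $j(E)$ is not integral at $q$, a contradiction.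
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:dim1}, $A$ is an elliptic curve. Propositions~\ref{prop:eight}, \ref{prop:four} and \ref{prop:odd} treat the cases $8\mid N$, $4\,\|\,N$ and $4\nmid N$.
\end{proof}

\section{Finer restrictions: proof of Theorem~\ref{thm:B}}\label{sec:B}

Corollary~\ref{cor:r3}(a) gives $E(\mathbb Q)[2]\ne0$, and the statement on $N=p^k$ is Lemma~\ref{lem:twist}. We go through the levels allowed by Theorem~\ref{thm:A}.

\subsection{$N=8p$ implies $N=24$}

By \eqref{eq:torsion}, $E[2]\subset E(\mathbb Q)$ and there is $R\in E(\mathbb Q)$ of order $4$. Place $2R$ at $(0,0)$, so that $E:y^2=x(x+a)(x+b)$ with $a,b\in\mathbb Q^*$, $a\ne b$. The tangent at $R=(x_0,y_0)$ passes through $-2R=(0,0)$, so it is $y=\kappa x$ with $\kappa\ne0$ (as $R$ does not have order $2$), and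
\[
(x+a)(x+b)-\kappa^2x=(x-x_0)^2 .
\]
Putting $x=-a$ and $x=-b$ gives $\kappa^2a=(a+x_0)^2$ and $\kappa^2b=(b+x_0)^2$. So $a=k^2$, $b=l^2$ with $k,l\in\mathbb Q^*$. Rescaling $x$ and $y$, we may take $k\ne l$ to be coprime positive integers. For this model
\[
\Delta=16k^4l^4(k^2-l^2)^2,\qquad c_4=16(k^4-k^2l^2+l^4).
\]
An odd prime dividing $kl(k^2-l^2)$ divides exactly one of $k$, $l$, $k^2-l^2$, hence does not divide $c_4$. So $E$ has multiplicative reduction there, and the prime equals $p$.

If $k$ and $l$ are both odd, they are powers of $p$, and being coprime and distinct they satisfy $\{k,l\}=\{1,p^j\}$ with $j\ge1$. Then $(p^j-1)(p^j+1)$ is prime to $p$, so it is a power of $2$. Two powers of $2$ that differ by $2$ are $2$ and $4$, so $p^j=3$.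

If, say, $k$ is even, then $l$, $k+l$, $|k-l|$ are odd, pairwise coprime powers of $p$, and $k+l>1$. So $l=|k-l|=1$, $k=2$ and $k+l=3$ is a power of $p$. In both cases $p=3$.

\subsection{$N=4p$ implies $p\equiv1\pmod 4$}

For $N=4p^b$ Corollary~\ref{cor:r3} gives $\varepsilon(w_4)=\varepsilon(w_N)=-1$, so
\begin{equation}\label{eq:wpb}
w_{p^b}\in W^+ .
\end{equation}
For $b=1$, $w_p$ has no fixed point, so $-p$ is not a square mod $4$ by Lemma~\ref{lem:trace}(a). Hence $p\equiv1\pmod4$.

\subsection{$N=4p^b$ with $b\ge2$ implies $N=36$}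

By \eqref{eq:wpb} and \eqref{eq:wQinfty}, $P:=\varphi(w_{p^b}\infty)=\varphi(1/4)$ has order $2$. The plan is to find the field $\mathbb Q(E[2])$ from the cusps, to use it to determine the shape of $E$ at $2$, and then to solve a small Diophantine equation.

\medskip
\emph{Step 1: $p\equiv3\pmod4$ and $\mathbb Q(E[2])=\mathbb Q(\sqrt{-p})$.} Apply \eqref{eq:Uq} for the prime $p$, where $a_p=0$, at $\tau=\frac14$. The points are $\frac{1+4j}{4p}$, $0\le j<p$. For the one $j$ with $p\mid1+4j$ this is the cusp $\mathfrak c_4$, with value $P$. The others are in lowest terms with denominator $4p$; since $\gcd(4p,p^{b-1})=p$, such a cusp $x/(4p)$ depends exactly on $x$ mod $p$, and $x=1+4j$ runs once through $(\mathbb Z/p)^*$. With $T_x=\varphi(x/4p)$ we get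
\[
P+\sum_xT_x=0 .
\]
These cusps form one simply transitive orbit under $\operatorname{Gal}(\mathbb Q(\zeta_p)/\mathbb Q)$. So the $T_x$ form one Galois orbit, each value with the same multiplicity. As $x$ is odd, $S(x/4p)=(x+2p)/4p$ is in lowest terms and is the same cusp; so $T_x=-T_x$ and $T_x\in E[2]$. If the $T_x$ were rational, all would be equal, $\sum_xT_x=(p-1)T_x=0$, and $P=0$, a contradiction. So $T_x\notin E(\mathbb Q)$. As $P\in E(\mathbb Q)$, the values are the two other points $y$ and $y+P$ of order $2$, each taken $\frac{p-1}2$ times, and $\mathbb Q(E[2])$ is the quadratic subfield of $\mathbb Q(\zeta_p)$. The sum $\sum_xT_x=\frac{p-1}2(2y+P)=\frac{p-1}2P$ must equal $-P=P$. So $\frac{p-1}{2}$ is odd, $p\equiv3\pmod4$, and the field is $\mathbb Q(\sqrt{-p})$, which is unramified at $2$.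

\medskip
\emph{Step 2: the shape at $2$.} Write
\[
E:y^2=x(x^2+\alpha x+\beta),\qquad\alpha,\beta\in\mathbb Z,\quad P=(0,0),
\]
such that there is no prime $\ell$ with $\ell^2\mid\alpha$ and $\ell^4\mid\beta$. We claim that \emph{$\beta$ and $\alpha^2-4\beta$ are odd}.

Let $K$ be the completion of the maximal unramified extension of $\mathbb Q_2$. The conductor exponent of $E$ at $2$ is $2$, so the reduction is additive and wild inertia acts trivially on the Tate modules $V_\ell(E)$ for odd $\ell$. The reduction is potentially good. Indeed, an additive, potentially multiplicative curve is the twist of a curve with multiplicative reduction by a ramified quadratic character. At $2$ such a character is nontrivial on wild inertia, while wild inertia acts trivially on the Tate module of the multiplicative curve. So wild inertia would act nontrivially on $V_\ell(E)$, a contradiction. Hence inertia acts through a finite group $\Phi$. It is nontrivial since the reduction is bad, and of odd order since wild inertia acts trivially. By Serre--Tate, $\Phi$ acts faithfully on the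 reduction of $E$ over an extension where the reduction is good. An elliptic curve over $\overline{\mathbb F}_2$ with an automorphism of odd order greater than $1$ has $j=0$; it is supersingular with automorphism group of order $24$. So $|\Phi|=3$, and $E$ acquires good supersingular reduction over a totally ramified cubic extension $L/K$, with $v_L(2)=3$. By Step 1, $E[2]\subset E(K)$.

Take a good Weierstrass model over $\mathcal O_L$. Its formal group has height $2$, and all three points of order $2$ lie in it. So $[2](z)/z$ is a unit times a distinguished polynomial of degree $3$, with constant term $2$ times a unit, whose roots are the parameters $z_1,z_2,z_3\in\mathfrak m_L$ of these points. Hence $\sum v_L(z_i)=v_L(2)=3$, and each $v_L(z_i)=1$. Since $x=z^{-2}\cdot(\text{unit})$, the $x$-coordinates $e_i$ of these points satisfy $v_L(e_i)=-2$. They are the roots of $4x^3+b_2x^2+2b_4x+b_6$, and the discriminant $\Delta=16\prod_{i<j}(e_i-e_j)^2$ is a unit. So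
\[
0=12+2\sum_{i<j}v_L(e_i-e_j),\qquad v_L(e_i-e_j)\ge-2,
\]
and all three valuations $v_L(e_i-e_j)$ equal $-2$.

In the model $y^2=x(x^2+\alpha x+\beta)$ let the roots be $0,\rho,\rho'\in K$. The differences of roots are scaled by some $u^2$ with $u\in L^*$. Thus $v_2(\rho)=v_2(\rho')=v_2(\rho-\rho')=:n\in\mathbb Z$ with $3n=-2+2v_L(u)$, and so $n$ is even. Now $\beta=\rho\rho'$, $\alpha^2-4\beta=(\rho-\rho')^2$ and $\alpha=-(\rho+\rho')$ give
\[
v_2(\beta)=v_2(\alpha^2-4\beta)=2n\ge0,\qquad v_2(\alpha)\ge n .
\]
If $n\ge2$, then $2^2\mid\alpha$ and $2^4\mid\beta$, which was excluded. So $n=0$, as claimed.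

\medskip
\emph{Step 3: $p=3$.} For odd $\ell$ our model is minimal at $\ell$. Indeed, take a minimal model over $\mathbb Z_{(\ell)}$, complete the square, and move the root corresponding to $P$, which is integral, to $0$. This gives a minimal model $y^2=x(x^2+\alpha'x+\beta')$ over $\mathbb Z_{(\ell)}$ with $\alpha=u^2\alpha'$, $\beta=u^4\beta'$, $u\in\mathbb Q^*$. Minimality gives $v_\ell(u)\ge0$, and $v_\ell(u)\ge1$ is excluded by the choice of $\alpha,\beta$. As $\Delta=16\beta^2(\alpha^2-4\beta)$ and $E$ has good reduction outside $2p$, no prime $\ell\nmid2p$ divides $\beta(\alpha^2-4\beta)$. Together with Step 2, $\beta$ and $\alpha^2-4\beta$ are powers of $p$ up to sign. As $\mathbb Q(\sqrt{\alpha^2-4\beta})=\mathbb Q(E[2])=\mathbb Q(\sqrt{-p})$, we have $\alpha^2-4\beta=-p^c$ with $c$ odd. So $4\beta=\alpha^2+p^c>0$, $\beta=p^s$, and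
\[
\alpha^2+p^c=4p^s .
\]
Here $\alpha$ is odd, hence nonzero; write $\alpha=p^t\alpha_0$ with $p\nmid\alpha_0$. As $c$ is odd, $2t\ne c$, and $s=\min(2t,c)$. If $2t<c$, then $\alpha_0^2+p^{c-2t}=4$, so $p=3$. If $c<2t$, then $p^{2t-c}\alpha_0^2=3$, so $p=3$.

\medskip
\emph{Step 4: $b=2$.} Suppose $b\ge3$. Then wild inertia at $3$, a pro-$3$ group, acts nontrivially on the Tate module $T_2E$. As the kernel of $GL_2(\mathbb Z_2)\to GL_2(\mathbb F_2)$ is pro-$2$, some element acts on $E[2]$ with order $3$, so it fixes no nonzero vector. This contradicts $P\in E(\mathbb Q)$. So $b=2$ and $N=36$.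

\subsection{$N=2q$ implies $q\equiv7\pmod8$}

In \eqref{eq:Q1Q2}, $Q_2$ is odd by Proposition~\ref{prop:odd}, so $\varepsilon(w_2)=+1$ and $w_2$ has no fixed point. By Lemma~\ref{lem:trace}(a), $-2$ is not a square mod $q$. For $Q=2$ a matrix \eqref{eq:ALmatrix} of trace $\pm2$ also has a fixed point, and this excludes another class. Suppose that $-1$ is a square mod $q$, and choose $x$ with $(2x-1)^2\equiv-1$, i.e.\ $2x^2-2x+1\equiv0\pmod q$. With $y=-(2x^2-2x+1)/q$ the matrix
\[
\begin{pmatrix}2x&y\\2q&2-2x\end{pmatrix}
\]
has the shape \eqref{eq:ALmatrix} for $Q=2$, with determinant $2$ and trace $2$. So it represents $w_2$ and fixes a point of $\mathfrak H$, a contradiction. Hence $-1$ and $-2$ are non-squares mod $q$, that is, $q\equiv7\pmod8$.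

\subsection{$N=pq$ odd}

Order the primes such that $\varepsilon(w_p)=1$ and $\varepsilon(w_q)=-1$. As $w_p$ has no fixed point, $\left(\frac{-p}q\right)=-1$ by Lemma~\ref{lem:trace}(a). As $w_q$ has fixed points, $\left(\frac{-q}p\right)=1$ by Lemma~\ref{lem:trace}(b). If $p\equiv q\equiv1\pmod4$, these say $\left(\frac pq\right)=-1$ and $\left(\frac qp\right)=1$, which contradicts quadratic reciprocity.

\subsection{Examples}

If $X_0(N)$ has genus $1$, then $S_2(\Gamma_0(N))$ is spanned by a newform, because a newform of a proper divisor of $N$ would contribute dimension at least $2$. Then $A=J_0(N)$, $B=0$, and the geometric congruence number is $1$. The genus is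
\[
1+\frac{\psi(N)}{12}-\frac{\nu_2}4-\frac{\nu_3}3-\frac{\nu_\infty}2,
\]
where $\psi(N)=N\prod_{q\mid N}(1+\frac1q)$, $\nu_2,\nu_3$ are the numbers of elliptic points of orders $2$ and $3$, and $\nu_\infty=\sum_{\delta\mid N}\phi(\gcd(\delta,N/\delta))$, with $\phi$ Euler's function, is the number of cusps. For $N=14,15,20,24,36$ there are no elliptic points, and $(\psi,\nu_\infty)=(24,4),(24,4),(36,6),(48,8),(72,12)$. For $N=21$ we have $\psi=32$, $\nu_2=0$, $\nu_3=2$, $\nu_\infty=4$. In all six cases the genus is $1$. So these levels occur: products of two primes, and both exponents $a=2,3$ in $2^ap^b$, are needed in Conjecture~\ref{conj}. This completes the proof of Theorem~\ref{thm:B}.\qed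

\begin{remark}
Prime powers occur as well. For $N=11$ and $N=27$ there are no elliptic points, and $(\psi,\nu_\infty)=(12,2)$ and $(36,6)$, so the genus is $1$ in both cases.
\end{remark}

\begin{thebibliography}{9}
\bibitem{St} Stevens, \emph{Arithmetic on Modular Curves}.
\bibitem{Y} S. Yazdani, \emph{Modular Abelian Variety of Odd Modular Degree}, arXiv:0707.0437 (2007).
\end{thebibliography}

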